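\title{A paracompact $N$-scattered space whose $G_\delta$-refinement is not normal}

\begin{abstract}
A space is $N$-scattered if each of its nowhere dense subsets is scattered. We construct in $\mathsf{ZFC}$ a Hausdorff space $X$ in which every open cover is refined by a partition into open sets and every nowhere dense subset is scattered of Cantor--Bendixson height at most $2$, but whose $G_\delta$-refinement is not normal. Thus the $G_\delta$-refinement of a Hausdorff paracompact $N$-scattered space need not be paracompact. We also show that the height $2$ cannot be lowered to $1$, and that every such example contains a nonempty open set without isolated points all of whose meager subsets are nowhere dense.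
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\langle X,\tau\rangle$ be a topological space. The \emph{$G_\delta$-topology} $\tau_\delta$ is the topology on $X$ generated by declaring every $G_\delta$ subset of $X$ open, and $X_\delta=\langle X,\tau_\delta\rangle$ is the \emph{$G_\delta$-refinement} of $X$. A countable intersection of $G_\delta$ sets is a $G_\delta$ set. Hence the $G_\delta$ sets form a base of $\tau_\delta$, and $X_\delta$ is a \emph{$P$-space}: countable intersections of open sets are open. Any topology that contains $\tau$ and is closed under countable intersections contains $\tau_\delta$, so $\tau_\delta$ is the coarsest $P$-space topology finer than $\tau$.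

The space $X_\delta$ has more open covers than $X$, and covering properties can be lost. The interval $[0,1]$ is compact, while $[0,1]_\delta$ is discrete and uncountable, so not even Lindel\"of. Paracompactness is harder to destroy. If every point of $X$ is a $G_\delta$, then $X_\delta$ is discrete and therefore paracompact; if $X$ is a $P$-space, then $X_\delta=X$. A third case concerns scattered spaces. A space is \emph{scattered} if each of its nonempty subspaces has an isolated point, and we shall see in Corollary~\ref{cor:scattered} that the $G_\delta$-refinement of a Hausdorff paracompact scattered space is paracompact.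

A space $X$ is \emph{$N$-scattered} if every nowhere dense subset of $X$ is a scattered subspace. Scattered spaces are $N$-scattered, since their subspaces are scattered. Neither $\mathbb R$ nor $\mathbb Q$ is $N$-scattered: the endpoints of the intervals removed in the construction of the Cantor set form a nowhere dense set of rationals without isolated points. It is known that under $\mathsf{CH}$ there is an $N$-scattered Lindel\"of space whose $G_\delta$-refinement is not Lindel\"of. The corresponding question for paracompactness comes from \cite{Fig}:

\begin{quote}
\emph{Is there a Hausdorff paracompact $N$-scattered space whose $G_\delta$-refinement is not paracompact?}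
\end{quote}

There is a reason to guess that no such space exists. Given a cover of $X$ by $\tau_\delta$-open sets, take a maximal disjoint family of open sets on each of which the cover has a disjoint $\tau_\delta$-open refinement. If the union of the family is dense, what remains is closed, nowhere dense and hence scattered, and the method for scattered spaces disposes of it. So only a local obstacle remains: a nonempty open set on no nonempty open part of which the cover can be refined in this way. This obstacle does occur, and no axiom beyond $\mathsf{ZFC}$ is needed. In the statements below, a space has Cantor--Bendixson height at most $1$ if it is discrete, and at most $2$ if its non-isolated points form a discrete subspace.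

\begin{theorem}\label{thm:A}
There is, in $\mathsf{ZFC}$, a Hausdorff space $X$ such that
\begin{enumerate}
\item[(1)] every open cover of $X$ has a refinement that is a partition of $X$ into open sets; so $X$ is paracompact and zero-dimensional;
\item[(2)] every nowhere dense $N\subseteq X$ is a union $N=N_0\cup N_1$ in which the points of $N_0$ are isolated in $N$ and $N_1$ is discrete; so $N$ is scattered of Cantor--Bendixson height at most $2$, and $X$ is $N$-scattered;
\item[(3)] $X_\delta$ is not normal, hence not paracompact.
\end{enumerate}
\end{theorem}

The height $2$ is optimal, and every example has a strong Baire-type property somewhere.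

\begin{theorem}\label{thm:B}
If $X$ is Hausdorff and paracompact and every nowhere dense subset of $X$ is discrete, then $X_\delta$ is paracompact.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $X$ be Hausdorff, paracompact and $N$-scattered. If $X_\delta$ is not paracompact, then there is a nonempty open $O\subseteq X$ without isolated points such that every meager subset of $O$ is nowhere dense. In particular, every separable, and every meager, Hausdorff paracompact $N$-scattered space has a paracompact $G_\delta$-refinement.
\end{theorem}

We prove Theorems~\ref{thm:B} and~\ref{thm:C} first, in Section~\ref{sec:positive}, because they dictate the shape of the example. The construction then runs backward. Section~\ref{sec:sigma} describes a non-normal $P$-space built on a tree of height $\omega_1$; this is the space that $X_\delta$ is going to be. Sections~\ref{sec:linked} and~\ref{sec:space} define a coarser topology on the same set, and Sections~\ref{sec:nwd}--\ref{sec:nonnormal} verify the three parts of Theorem~\ref{thm:A}. That proof does not depend on Section~\ref{sec:positive}.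

\section{Standard facts}\label{sec:facts}

A family of subsets of $X$ is \emph{locally finite} if every point has a neighborhood meeting only finitely many of its members, and it \emph{refines} $\mathcal U$ if each of its members is contained in a member of $\mathcal U$. A space is \emph{paracompact} if every open cover is refined by a locally finite open cover. A partition into open sets is locally finite, and its members are clopen. A space is \emph{zero-dimensional} if it has a base of clopen sets. A \emph{zero-set} is a set $f^{-1}(0)$ with $f\colon X\to[0,1]$ continuous; zero-sets are closed $G_\delta$ sets, and $f^{-1}(0)\cap g^{-1}(0)$ is the zero-set of $(f+g)/2$.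

\begin{enumerate}
\item[(F1)] The union of a locally finite family of closed sets is closed.
\item[(F2)] A Hausdorff paracompact space $X$ is normal. So it is regular, and by Urysohn's lemma, for $N\subseteq G$ with $N$ closed and $G$ open there is a continuous $f\colon X\to[0,1]$ with $f=0$ on $N$ and $f=1$ off $G$; thus $N\subseteq f^{-1}(0)\subseteq G$.
\item[(F3)] Every open cover $\mathcal G$ of a Hausdorff paracompact space is refined by a locally finite closed cover. (By regularity take an open cover whose closures refine $\mathcal G$, then a locally finite open refinement of it, then closures.)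
\item[(F4)] If $X$ is Hausdorff paracompact and $x\in U\in\tau_\delta$, there is a zero-set $Z$ with $x\in Z\subseteq U$. (Let $x\in\bigcap_{n\ge1}W_n\subseteq U$ with $W_n$ open, let $f_n(x)=0$ and $f_n=1$ off $W_n$ as in (F2), and take the zero-set of $\sum_n2^{-n}f_n$.)
\end{enumerate}

A set is \emph{nowhere dense} if its closure has empty interior, and \emph{meager} if it is a countable union of nowhere dense sets. A finite union of nowhere dense sets is nowhere dense. For a subset of an open set $O\subseteq X$, both notions mean the same in $O$ and in $X$.

The \emph{Cantor--Bendixson derivatives} of a space $N$ are defined by recursion: $N^{(0)}=N$; $N^{(\beta+1)}$ is the set of non-isolated points of the subspace $N^{(\beta)}$; and $N^{(\lambda)}=\bigcap_{\beta<\lambda}N^{(\beta)}$ for limit $\lambda$. The space $N$ is scattered if and only if $N^{(\alpha)}=\emptyset$ for some $\alpha$, and the least such $\alpha$ is its \emph{height}. If $M\subseteq N$, then $M^{(\beta)}\subseteq N^{(\beta)}$ for all $\beta$.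

\section{What a counterexample must look like}\label{sec:positive}

In this section $X$ is a Hausdorff paracompact space and $\mathcal U$ is a cover of $X$ by $\tau_\delta$-open sets. Topological terms without the prefix $\tau_\delta$ refer to $X$. Call $E\subseteq X$ \emph{good} if $E$ has a partition into $\tau_\delta$-open sets that refines $\mathcal U$. The union of a disjoint family of good sets is good, and the intersection of a good set with a $\tau_\delta$-open set is good (intersect each piece). If $X$ is good for every $\mathcal U$, then $X_\delta$ is paracompact.

\subsection*{Closed scattered sets}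
We want to enclose a closed scattered set $N$ in a good set $H$ that is also $\tau_\delta$-closed, so that $H$ can be subtracted from other good sets. If $N$ is a point, a zero-set from (F4) will do. If $N$ is closed and discrete, one needs a locally finite family of such zero-sets. If $N$ has exactly one non-isolated point $x$, take a zero-set $f^{-1}(0)\ni x$ inside a member of $\mathcal U$; the rest of $N$ need not be closed, but it is the union of the closed discrete sets $N\cap f^{-1}[1/n,1]$. So countably many locally finite families are needed, and this turns out to suffice at every height.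

\begin{lemma}\label{lem:S}
If $M\subseteq X$ is a countable union of closed scattered sets, there is a good $\tau_\delta$-clopen set $H\supseteq M$.
\end{lemma}

\begin{proof}
Call $M\subseteq X$ \emph{small} if $M\subseteq\bigcup_{m<\omega}\bigcup\mathcal Z_m$ for some families $\mathcal Z_m$ of zero-sets, each locally finite in $X$ and each refining $\mathcal U$. Subsets and countable unions of small sets are small, so it suffices to prove (a) and (c) below.

\emph{(a) A small set $M$ lies in a good $\tau_\delta$-clopen set.} Let $H_m=\bigcup\mathcal Z_m$ and $H=\bigcup_mH_m$. Each $H_m$ is closed by (F1), so $X\setminus H$ is a $G_\delta$ and $H$ is $\tau_\delta$-closed. Well-order each $\mathcal Z_m$, and replace $Z\in\mathcal Z_m$ by $Z\setminus(L_Z\cup H_0\cup\dots\cup H_{m-1})$, where $L_Z$ is the union of the predecessors of $Z$ in $\mathcal Z_m$. The subtracted set is closed by (F1), so the new sets are $G_\delta$ sets. They partition $H$: a point of $H$ lies in the one that comes from the first $Z$ containing it in the first $\mathcal Z_m$ covering it, and in no other. So $H$ is good, and in particular $\tau_\delta$-open.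

\emph{(b) The union of a locally finite family $\{N_i\}$ of closed small sets is small.} By (F3) there is a locally finite closed cover $\{F_j\}$ of $X$ such that each $F_j$ meets only finitely many $N_i$. The set $G_i=X\setminus\bigcup\{F_j:F_j\cap N_i=\emptyset\}$ is open by (F1) and contains $N_i$. The family $\{G_i\}$ is locally finite: let $V$ be an open set that meets only finitely many $F_j$; a point of $V\cap G_i$ lies in one of these $F_j$, which then meets $N_i$, and this happens for finitely many $i$ only. By (F2) choose zero-sets $S_i$ with $N_i\subseteq S_i\subseteq G_i$. If $(\mathcal Z^i_m)_{m<\omega}$ witnesses that $N_i$ is small, put $\mathcal Z_m=\{Z\cap S_i: i\text{ arbitrary},\ Z\in\mathcal Z^i_m\}$. Each point has a neighborhood that meets finitely many $S_i$ and, for each of these $i$, finitely many members of $\mathcal Z^i_m$; so $\mathcal Z_m$ is locally finite, and $(\mathcal Z_m)_{m<\omega}$ witnesses that $\bigcup_iN_i$ is small.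

\emph{(c) Closed scattered sets are small.} We show by induction on $\alpha$ that a closed $N$ with $N^{(\alpha)}=\emptyset$ is small. Let $x\in N$. The least ordinal $\gamma$ with $x\notin N^{(\gamma)}$ is a successor $\beta+1\le\alpha$, so $x$ is isolated in $N^{(\beta)}$, and by regularity there is an open $G_x\ni x$ with $\overline{G_x}\cap N^{(\beta)}=\{x\}$. Let $N_x=N\cap\overline{G_x}$, and by (F4) let $Z=f^{-1}(0)\ni x$ be a zero-set contained in a member of $\mathcal U$. The closed set $M_n=N_x\cap f^{-1}[1/n,1]$ satisfies $M_n^{(\beta)}\subseteq M_n\cap N^{(\beta)}\subseteq M_n\cap\{x\}=\emptyset$, so it is small by the inductive hypothesis. Hence $N_x\subseteq Z\cup\bigcup_nM_n$ is small. By (F3) let $\{F_j\}$ be a locally finite closed cover refining $\{G_x:x\in N\}\cup\{X\setminus N\}$. Each $N\cap F_j$ is closed, and it is empty or contained in some $N_x$, hence small. By (b), $N=\bigcup_j(N\cap F_j)$ is small.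
\end{proof}

Taking $M=X$ we obtain the statement mentioned in Section~\ref{sec:intro}.

\begin{corollary}\label{cor:scattered}
If $X$ is Hausdorff, paracompact and scattered, then $X_\delta$ is paracompact.
\end{corollary}

\subsection*{Reduction to a local problem}

\begin{lemma}\label{lem:local}
Let $X$ be $N$-scattered. If every nonempty open set contains a nonempty good open set, then $X$ is good.
\end{lemma}

\begin{proof}
Let $\mathcal W$ be a maximal disjoint family of nonempty good open sets. If $X\setminus\overline{\bigcup\mathcal W}$ were nonempty, it would contain a nonempty good open set, against maximality. So $N=X\setminus\bigcup\mathcal W$ is closed and nowhere dense, hence scattered. Let $H\supseteq N$ be as in Lemma~\ref{lem:S}. Then $X$ is the disjoint union of the good sets $H$ and $W\setminus H$, $W\in\mathcal W$.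
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Discrete spaces are scattered, so $X$ is $N$-scattered, and by Lemma~\ref{lem:local} it suffices to find a nonempty good open set inside a given nonempty open set $O$. By (F4) choose for each $x\in X$ a zero-set $Z_x\ni x$ contained in a member of $\mathcal U$. If $O\cap\operatorname{int}Z_x\neq\emptyset$ for some $x$, this open set is good, with a one-piece partition. Otherwise every $Z_x\cap O$ is nowhere dense: a nonempty open $V\subseteq\overline{Z_x\cap O}$ would meet $O$ and would be contained in the closed set $Z_x$, hence in $\operatorname{int}Z_x$. By hypothesis $Z_x\cap O$ is discrete, so for $x\in O$ there is an open $V_x$ with $\{x\}=Z_x\cap O\cap V_x$, and $\{x\}$ is a $G_\delta$. The singletons show that $O$ is good.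
\end{proof}

Discreteness enters at the last step. If $Z_x\cap O$ is only scattered, $x$ may be one of its non-isolated points, and nothing makes $\{x\}$ a $G_\delta$. To prove Theorem~\ref{thm:C} we instead cut an open set into \emph{disjoint} nowhere dense closed $G_\delta$ sets and apply Lemma~\ref{lem:S} to each. The cutting is done by a tree of open sets with countably many levels, and a somewhere dense meager set is what makes the intersections along its branches nowhere dense.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Assume that no open set as in the theorem exists. By Lemma~\ref{lem:local} it suffices to find a nonempty good open set inside a given nonempty open set $O$. If $O$ has an isolated point $y$, then $\{y\}$ is open and good. Otherwise, by assumption, there is $M=\bigcup_{n<\omega}N_n\subseteq O$ that is not nowhere dense, with the $N_n$ nowhere dense and increasing. The open set $W=O\cap\operatorname{int}\overline M$ is nonempty, because $\operatorname{int}\overline M$ meets $M$, and every nonempty open subset of $W$ meets $M$. We show that $W$ is good.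

The sets $E_n=W\setminus\overline{N_n}$ are open and dense in $W$, and $\bigcap_nE_n$ misses $M$, so it has empty interior. Put $\mathcal A_{-1}=\{W\}$ and choose recursively maximal disjoint families $\mathcal A_n$ of nonempty open sets $L$ such that $\overline L\subseteq E_n\cap L'$ for some $L'\in\mathcal A_{n-1}$. By induction $\bigcup\mathcal A_n$ is dense in $W$: if $V=W\setminus\overline{\bigcup\mathcal A_n}$ were nonempty, it would meet some $L'\in\mathcal A_{n-1}$, the open set $V\cap L'\cap E_n$ would be nonempty, and by regularity it would contain the closure of a nonempty open set $L$, which could be added to $\mathcal A_n$. Hence $N'_n=\overline W\setminus\bigcup\mathcal A_n$ is closed and nowhere dense, so scattered. Let $H\supseteq\bigcup_nN'_n$ be as in Lemma~\ref{lem:S}.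

A point $x\in W\setminus H$ lies in exactly one $L_n\in\mathcal A_n$ for each $n$, and $\overline{L_{n+1}}\subseteq L_n$, because the member of $\mathcal A_n$ that contains $\overline{L_{n+1}}$ contains $x$. So $W\setminus H$ is the disjoint union of the sets $S\setminus H$, where $S=\bigcap_nL_n$ runs over the intersections of sequences with $L_n\in\mathcal A_n$ and $\overline{L_{n+1}}\subseteq L_n$. Such an $S=\bigcap_n\overline{L_n}$ is a closed $G_\delta$ contained in $\bigcap_nE_n$, so it is nowhere dense and therefore scattered. By Lemma~\ref{lem:S} it lies in a good set $H_S$, and $S\setminus H=H_S\cap(S\setminus H)$ is good because $S\setminus H$ is $\tau_\delta$-open. Together with the good set $H\cap W$, these sets partition $W$. This proves the first assertion.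

Now let $O$ be nonempty, open, without isolated points, and such that all its meager subsets are nowhere dense. If $X$ were meager, then $O$ would be meager, hence nowhere dense, which is impossible for a nonempty open set. If $X$ were separable, $O$ would have a countable dense subset; its points are closed and not isolated, so it would be meager, hence nowhere dense, which is impossible for a dense subset of $O$.
\end{proof}

So in a counterexample, somewhere, countable intersections of dense open sets must have dense interior, and nowhere dense sets of height $2$ or more must occur. The first requirement suggests a tree in which countable chains have upper bounds; the second suggests isolated points together with one layer of limit points.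

\section{A non-normal $P$-space on a tree}\label{sec:sigma}

Let $I$ be a set with at least two elements. The main idea is already visible for $I=\{0,1\}$, and nothing in this section depends on $I$; a particular $I$ is fixed in Section~\ref{sec:linked}. Let
\[
T=\bigcup_{\alpha<\omega_1}I^\alpha,\qquad A=I^{\omega_1}.
\]
Elements of $T$ are \emph{nodes} and elements of $A$ are \emph{branches}. Between sequences, $\subseteq$ means ``is an initial segment of''; two initial segments of one sequence are comparable. For $t\in T$ let $|t|=\operatorname{dom}t$, $[t]=\{a\in A:t\subseteq a\}$ and $T[t]=\{u\in T:t\subseteq u\}$.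

A set $D\subseteq T$ is \emph{open} if $t\in D$ and $t\subseteq t'\in T$ imply $t'\in D$, and \emph{dense} if every node has an extension in $D$. Let $\mathfrak D$ be the family of dense open subsets of $T$. It is closed under countable intersections: given $D_n\in\mathfrak D$ and $t\in T$, choose $t\subseteq t_0\subseteq t_1\subseteq\cdots$ with $t_n\in D_n$; then $\bigcup_nt_n$ has countable length, so it is a node, and it lies in every $D_n$ by openness. For $D\in\mathfrak D$ let
\[
A_D=\{a\in A: a{\upharpoonright}\gamma\in D\text{ for some }\gamma<\omega_1\}
\]
be the set of branches that enter $D$. Then $A_T=A$; $D'\subseteq D$ implies $A_{D'}\subseteq A_D$; and $[s]\cap A_D\ne\emptyset$ for every $s\in T$, since $s$ extends to a node of $D$ and that node to a branch.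

The underlying set of our space is $X=A\cup B\cup R$, where
\[
B=\{b_s:s\in T\},\qquad R=\{r_{s,a}:s\in T,\ a\in[s]\},
\]
and all these points are distinct. Thus $R$ has one point for each incidence of a node with a branch, and both the branch $a$ and the point $b_s$ will lay claim to $r_{s,a}$. For $a\in A$, $\rho<\omega_1$, $s\in T$, $D\in\mathfrak D$ let
\[
Y(a,\rho)=\{a\}\cup\{r_{a\upharpoonright\gamma,a}:\rho\le\gamma<\omega_1\},\qquad
Z(s,D)=\{b_s\}\cup\{r_{s,a}:a\in[s]\cap A_D\},
\]
and write $Y(a)=Y(a,0)$, $Z(s)=Z(s,T)$. Let $\sigma$ be the family of all $W\subseteq X$ such that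
\begin{enumerate}
\item[(A)] if $a\in A\cap W$, then $Y(a,\rho)\subseteq W$ for some $\rho<\omega_1$;
\item[(B)] if $b_s\in W$, then $Z(s,D)\subseteq W$ for some $D\in\mathfrak D$.
\end{enumerate}
Both conditions pass to arbitrary unions. They also pass to countable intersections, since $Y(a,\sup_n\rho_n)\subseteq\bigcap_nY(a,\rho_n)$ with $\sup_n\rho_n<\omega_1$, and $Z(s,\bigcap_nD_n)\subseteq\bigcap_nZ(s,D_n)$. So $\sigma$ is a $P$-space topology, in which the points of $R$ are isolated and the sets $Y(a,\rho)$, $Z(s,D)$ are open. This is where the height $\omega_1$ is needed: in $I^{<\omega}$ the tails $Y(a,n)$ would intersect in $\{a\}$, and the dense open sets $\{t:|t|\ge n\}$ would have empty intersection.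

Since $r_{s,a}\in Z(s)\cap Y(a)$, we have
\begin{equation}\label{eq:complements}
X\setminus A=\bigcup_{s\in T}Z(s),\qquad X\setminus B=\bigcup_{a\in A}Y(a),
\end{equation}
so $A$ and $B$ are disjoint $\sigma$-closed sets. The next two lemmas are the heart of the example.

\begin{lemma}\label{lem:nosep}
There are no disjoint $\sigma$-open sets $\mathcal G\supseteq A$ and $\mathcal H\supseteq B$.
\end{lemma}

\begin{proof}
Let $\mathcal G\supseteq A$ and $\mathcal H\supseteq B$ be $\sigma$-open. Choose $\rho(a)<\omega_1$ with $Y(a,\rho(a))\subseteq\mathcal G$ and $E_s\in\mathfrak D$ with $Z(s,E_s)\subseteq\mathcal H$. We build a branch that obeys the demand $E_s$ at cofinally many of its nodes $s$. Let $t_0=\emptyset$; let $t_{\xi+1}\supsetneq t_\xi$ with $t_{\xi+1}\in E_{t_\xi}$, by density; and let $t_\eta=\bigcup_{\xi<\eta}t_\xi\in T$ for limit $\eta<\omega_1$. The lengths increase strictly, so $|t_\xi|\ge\xi$ and $a=\bigcup_{\xi<\omega_1}t_\xi\in A$. Let $\xi=\rho(a)$. Then $|t_\xi|\ge\rho(a)$ gives $r_{t_\xi,a}\in Y(a,\rho(a))\subseteq\mathcal G$. Also $t_{\xi+1}\subseteq a$ gives $a\in[t_\xi]\cap A_{E_{t_\xi}}$, so $r_{t_\xi,a}\in Z(t_\xi,E_{t_\xi})\subseteq\mathcal H$.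
\end{proof}

\begin{lemma}\label{lem:sep}
For each $D\in\mathfrak D$ the $\sigma$-open sets $Y(a)$, $a\in A\setminus A_D$, and $Z(s,D)$, $s\in T$, are pairwise disjoint.
\end{lemma}

\begin{proof}
The sets $Y(a)$ are pairwise disjoint, and so are the sets $Z(s,D)$. A point of $Y(a)\cap Z(s,D)$ must be $r_{s,a}$ with $a\in A_D$.
\end{proof}

Thus $B$ cannot be separated from $A$, but all points of $B\cup(A\setminus A_D)$ can be separated simultaneously, for any one $D$. For instance, with $j\in I$ and $D$ the set of nodes that take the value $j$, this separates $B$ from $(I\setminus\{j\})^{\omega_1}$. The plan is to find a coarser topology $\tau\subseteq\sigma$ that exploits this gap. In $\tau$, every open cover should handle, for free, everything above some $D\in\mathfrak D$, so that only the branches outside $A_D$ compete with $B$, and Lemma~\ref{lem:sep} settles the competition. At the same time the sets $Y(a)$ and $Z(s)$ should be $G_\delta$ sets of $\tau$, so that in $\tau_\delta$ all branches compete and Lemma~\ref{lem:nosep} applies.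

\section{Cones and small linked families}\label{sec:linked}

Let $\kappa=(2^{\omega_1})^+$. This is a regular cardinal above $\omega_1$, and $\kappa^{\omega_1}=\kappa$, because every function $\omega_1\to\kappa$ maps into some $\alpha<\kappa$ and $|\alpha|^{\omega_1}\le(2^{\omega_1})^{\omega_1}=2^{\omega_1}$. These are the only properties of $\kappa$ that we use. Let $\mathbb N=\{1,2,\dots\}$, and from now on let
\[
I=\kappa\times\mathbb N\times\kappa .
\]
Then $|T|=|A|=\kappa$. Fix an injection $\iota\colon A\to\kappa$ and a bijection $e\colon T\to\kappa$; we call $e(t)$ the \emph{index} of $t$. The third coordinate of an element of $I$ is its \emph{tag}, and the tags of a node $t$ are the tags of its countably many values. For $C\subseteq T$ with $|C|<\kappa$ let $\theta(C)$ be the least ordinal above all tags of all members of $C$; by regularity $\theta(C)<\kappa$.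

\subsection*{Cones and reserved successors}
The \emph{address} of a point $x\in X$ is the sequence $\pi(x)$ given by $\pi(a)=a$ and $\pi(b_s)=\pi(r_{s,a})=s$. The \emph{cone} above $t\in T$ is
\[
V_t=\{x\in X:t\subseteq\pi(x)\}.
\]
If $V_t\cap V_{t'}\ne\emptyset$, then $t$ and $t'$ are comparable. Moreover $V_u\subseteq V_t$ if and only if $t\subseteq u$ (for necessity, look at $b_u$).

If cones are open and every nonempty open set contains a cone, then for each open cover the nodes whose cones fit into a member of the cover form a dense open set, as the plan requires. Every nonempty $\sigma$-open set meets $R$, so it is enough to attach cones to the points of $R$. For $r=r_{s,a}$, $k\in\mathbb N$ and $i<\kappa$ let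
\[
p_r(k,i)=s^\frown(\iota(a),k,i)\in I^{|s|+1}.
\]
These are the immediate successors of $s$ \emph{reserved} for $r$. The first coordinate keeps apart the successors reserved for different points with the same address; letting $k\to\infty$ will produce $G_\delta$ sets; and raising the tag $i$ will let $r$ avoid any fewer than $\kappa$ cones. A node $p$ equals $p_r(k,i)$ for at most one triple $(r,k,i)$, because $p$ without its last value is $s$, the last value is $(\iota(a),k,i)$, and $\iota$ is injective. Consequently:
\begin{equation}\label{eq:countable}
\text{for each $t\in T$ there are only countably many $(r,k,i)$ with $p_r(k,i)\subseteq t$.}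
\end{equation}

A neighborhood of $r$ cannot always contain whole cones $V_{p_r(k,i)}$. To make nowhere dense sets scattered, $r$ should have, for each $D\in\mathfrak D$, a neighborhood that consists of $r$ and of cones $V_u$ with $u\in D$. The obvious choice takes all such cones, and it fails.

\begin{example}\label{ex:naive}
Let $G'(r;n,\zeta,D)$ be the union of all $V_u$ with $u\in D$ and $u\supseteq p_r(k,i)$ for some $k\ge n$, $i\ge\zeta$. Let $\tau'$ be the topology of all $W\in\sigma$ such that $r\in W\cap R$ implies $G'(r;n,\zeta,D)\subseteq W$ for some $n,\zeta,D$. Then $\tau'$ is not regular. Fix $r=r_{s,a}$ and $D_0=\{t:|t|>|s|+1\}$. The set $W_0=\{r\}\cup G'(r;1,0,D_0)$ is $\tau'$-open and contains no $b_p$ with $|p|=|s|+1$. Let $W\ni r$ be $\tau'$-open, say $G'(r;n,\zeta,D)\subseteq W$, and let $p=p_r(n,\zeta)$. A $\tau'$-neighborhood of $b_p$ contains some $r'=r_{p,a'}$ and some $G'(r';n',\zeta',D')$. For $u\in D\cap D'$ extending $p_{r'}(n',\zeta')$, the cone $V_u$ lies in both $G'(r';n',\zeta',D')$ and $G'(r;n,\zeta,D)$. So $b_p\in\overline W\setminus W_0$.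
\end{example}

The remedy is to take, above each reserved successor $t$, only fewer than $\kappa$ cones $V_c$ with $c\in D$, so that other points can avoid them by a large tag. Now a new difficulty appears. The neighborhoods of $r$ chosen for $D_1,\dots,D_m$ must intersect in a set that still contains cones, so the small families chosen above $t$ for the $D_j$, each in ignorance of the others, must contain pairwise comparable nodes.

\subsection*{Two dense sets}
For $D\in\mathfrak D$ and $u\in T$ let $\nu_D(u)$ be the element of $D\cap T[u]$ of least index. Given $t$, $D$, $D'$, the nodes $\nu_D(t)$ and $\nu_{D'}(t)$ may be incomparable. But one of them has the smaller index, say $e(\nu_D(t))\le e(\nu_{D'}(t))$. So $\nu_D(t)$ is among the fewer than $\kappa$ nodes $u\in T[t]$ with $e(u)\le e(\nu_{D'}(t))$, and this set of nodes is defined from $t$ and $D'$ alone. If the family chosen for $D'$ contains $\nu_{D'}(u)$ for all these $u$, then it contains $\nu_{D'}(\nu_D(t))$, which extends $\nu_D(t)$. Iterating this $k$ times handles $k$ dense sets.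

\subsection*{The general case}
For $t\in T$ and $D\in\mathfrak D$ let $\lambda_1(t,D)=e(\nu_D(t))$ and
\[
\lambda_{m+1}(t,D)=\sup\bigl(\{\lambda_m(t,D)\}\cup\{e(\nu_D(u)):u\in T[t],\ e(u)\le\lambda_m(t,D)\}\bigr).
\]
Each supremum is taken over fewer than $\kappa$ ordinals below $\kappa$, so $\lambda_1(t,D)\le\lambda_2(t,D)\le\dots<\kappa$. For $k\in\mathbb N$ let
\[
C_k(t,D)=\{c\in D\cap T[t]:e(c)\le\lambda_k(t,D)\},
\]
a set of size less than $\kappa$.

\begin{lemma}\label{lem:linked}
If $1\le m\le k$ and $D_1,\dots,D_m\in\mathfrak D$ are distinct, there are pairwise comparable $c_j\in C_k(t,D_j)$, $1\le j\le m$.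
\end{lemma}

\begin{proof}
Write $\lambda_l(D)=\lambda_l(t,D)$. Renumber the sets so that $\lambda_l(D_l)\le\lambda_l(D_j)$ whenever $l\le j\le m$: choose $D_1$ to minimize $\lambda_1$, then $D_2$ to minimize $\lambda_2$ among the remaining sets, and so on. Let $c_1=\nu_{D_1}(t)$ and $c_l=\nu_{D_l}(c_{l-1})$ for $2\le l\le m$. Then $t\subseteq c_1\subseteq\dots\subseteq c_m$ and $c_l\in D_l$. We claim that $e(c_l)\le\lambda_l(D_l)$. For $l=1$ equality holds. If $e(c_{l-1})\le\lambda_{l-1}(D_{l-1})$, then $e(c_{l-1})\le\lambda_{l-1}(D_l)$ by the choice of the numbering, so $u=c_{l-1}$ occurs in the definition of $\lambda_l(D_l)$, and $e(c_l)\le\lambda_l(D_l)$. Since $\lambda_l(D_l)\le\lambda_k(D_l)$, we get $c_l\in C_k(t,D_l)$.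
\end{proof}

The lemma covers at most $k$ dense sets with the families $C_k$. This is the second use of the coordinate $k$: above $p_r(k,i)$ we use $C_k$, and every neighborhood of $r$ involves arbitrarily large $k$.

For a finite nonempty $F\subseteq\mathfrak D$ let $C_k(t,F)$ be the set of all unions $\bigcup_{D\in F}c_D$ with $c_D\in C_k(t,D)$ pairwise comparable, and let $C_k(t,\emptyset)=\{t\}$.

\begin{lemma}\label{lem:C}
Let $t\in T$, $k\in\mathbb N$, and let $F\subseteq F'\subseteq\mathfrak D$ be finite.
\begin{enumerate}
\item[(C1)] $C_k(t,F)\subseteq T[t]$ and $|C_k(t,F)|<\kappa$.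
\item[(C2)] If $D\in F$, then $C_k(t,F)\subseteq D$.
\item[(C3)] If $k\ge|F|$, then $C_k(t,F)\ne\emptyset$.
\item[(C4)] Every $u'\in C_k(t,F')$ extends some $u\in C_k(t,F)$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $F=\emptyset$ all four statements hold because $C_k(t,F')\subseteq T[t]$. Let $F\neq\emptyset$. A union of finitely many pairwise comparable nodes is the longest of them, so $C_k(t,F)\subseteq\bigcup_{D\in F}C_k(t,D)$, which gives (C1). It extends each $c_D\in D$, which gives (C2) by openness. (C3) is Lemma~\ref{lem:linked}. For (C4), if $u'=\bigcup_{D\in F'}c_D$, take $u=\bigcup_{D\in F}c_D$.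
\end{proof}

\section{The space}\label{sec:space}

For $r\in R$, $n\in\mathbb N$, $\zeta<\kappa$ and finite $F\subseteq\mathfrak D$ let
\[
G(r;n,\zeta,F)=\bigcup\{V_u:u\in C_k(p_r(k,i),F),\ k\ge n,\ \zeta\le i<\kappa\}
\]
and $U(r;n,\zeta,F)=\{r\}\cup G(r;n,\zeta,F)$; see Figure~\ref{fig:nbhd}. By (C4), $G(r;n,\zeta,F)$ decreases as $n$, $\zeta$ and $F$ increase. The addresses of its points properly extend $\pi(r)$, and $G(r;n,\zeta,\emptyset)$ is the union of the full cones $V_{p_r(k,i)}$ with $k\ge n$, $i\ge\zeta$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \x in {1.2,3.6} {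
  \fill[gray!45] (\x-0.25,2.0)--(\x-0.7,3.2)--(\x-0.15,3.2)--cycle;
  \fill[gray!45] (\x+0.3,2.3)--(\x+0.15,3.2)--(\x+0.65,3.2)--cycle;
  \fill (\x-0.25,2.0) circle (1pt);
  \fill (\x+0.3,2.3) circle (1pt);
}
\foreach \x in {-3.6,-1.2,1.2,3.6} {
  \draw (0,0)--(\x,1);
  \fill (\x,1) circle (1.4pt);
  \draw[dashed] (\x-1,3.2)--(\x,1)--(\x+1,3.2);
}
\fill (0,0) circle (1.8pt) node[below] {$s$};
\node at (-2.4,3.6) {$k<n$ or $i<\zeta$};
\node at (2.4,3.6) {$k\ge n$ and $i\ge\zeta$};
\node[right] at (3.7,0.9) {$p_r(k,i)$};
\end{tikzpicture}
\caption{A basic neighborhood $U(r;n,\zeta,F)$ of a point $r$ with address $s$. The dashed cones sit above the immediate successors $p_r(k,i)$ of $s$ reserved for $r$. The neighborhood consists of $r$ and the shaded cones: fewer than $\kappa$ of them above each $p_r(k,i)$ with $k\ge n$ and $i\ge\zeta$, with vertices in every dense open set $D\in F$.}\label{fig:nbhd}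
\end{figure}

Let $\tau$ be the family of all $W\subseteq X$ that satisfy (A), (B) and
\begin{enumerate}
\item[(R)] if $r\in R\cap W$, then $G(r;n,\zeta,F)\subseteq W$ for some $n,\zeta,F$.
\end{enumerate}
Condition (R) passes to unions, and to finite intersections because $G(r;n,\zeta,F)\cap G(r;n',\zeta',F')$ contains $G(r;\max(n,n'),\max(\zeta,\zeta'),F\cup F')$. So $\tau$ is a topology with $\tau\subseteq\sigma$. From now on $X$ carries $\tau$.

\begin{lemma}\label{lem:open}
\begin{enumerate}
\item[(a)] Every cone $V_t$ and every set $U(r;n,\zeta,F)$ is open.
\item[(b)] Let $x=a$ and $L=Y(a,\rho)$, or $x=b_s$ and $L=Z(s,D)$. If $U_r\ni r$ is open for each $r\in L\cap R$, then $\{x\}\cup\bigcup_{r\in L\cap R}U_r$ is open.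
\item[(c)] Every nonempty open $W$ contains a cone $V_u$; if $W\subseteq V_t$, then $u\supseteq t$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $a\in V_t$, then $Y(a,|t|)\subseteq V_t$. If $b_s\in V_t$, then $Z(s)\subseteq V_s\subseteq V_t$. If $r\in V_t\cap R$, then $G(r;1,0,\emptyset)\subseteq V_{\pi(r)}\subseteq V_t$. So cones are open, and then $G(r;n,\zeta,F)$ is open; adding $r$ preserves (R).

(b) The set is an open set together with the point $x$, and it contains $L$, so (A) or (B) holds at $x$.

(c) The sets $Y(a,\rho)$ and $Z(s,D)$ meet $R$, the latter because $[s]\cap A_D\neq\emptyset$. So $W$ contains some $r\in R$ and some $G(r;n,\zeta,F)$. For $k=\max(n,|F|)$ there is $u\in C_k(p_r(k,\zeta),F)$ by (C3), and $V_u\subseteq W$. If $V_u\subseteq V_t$, then $t\subseteq u$.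
\end{proof}

The next lemma is the payoff of the tags.

\begin{lemma}\label{lem:clopen}
If $C\subseteq T$ and $|C|<\kappa$, then $V=\bigcup_{c\in C}V_c$ is clopen.
\end{lemma}

\begin{proof}
We verify (A), (B), (R) for $X\setminus V$, the set of points whose address extends no $c\in C$. If $a\in A\setminus V$, no $a{\upharpoonright}\gamma$ extends a member of $C$, so $Y(a)\cap V=\emptyset$. If $b_s\notin V$, then $Z(s)\cap V=\emptyset$, since all points of $Z(s)$ have address $s$. Let $r=r_{s,a}\notin V$ and $\zeta=\theta(C)$. Suppose that $V_p\cap V_c\ne\emptyset$ with $p=p_r(k,i)$, $i\ge\zeta$, $c\in C$. Then $p$ and $c$ are comparable. Every proper initial segment of $p$ is an initial segment of $s$, and $c\not\subseteq s$; so $p\subseteq c$, and $i$ is a tag of $c$, contradicting $i\ge\theta(C)$. Hence $G(r;1,\zeta,\emptyset)\cap V=\emptyset$.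
\end{proof}

\begin{lemma}\label{lem:T1}
$X$ is $T_1$.
\end{lemma}

\begin{proof}
Fix $x\in X$; we verify the three conditions for $X\setminus\{x\}$. (A) Let $a\neq x$. If $x=r_{a\upharpoonright\gamma,a}$, then $x\notin Y(a,\gamma+1)$; otherwise $x\notin Y(a)$. (B) Let $b_s\ne x$. If $x=r_{s,a}$, let $D=\{t\in T:t\not\subseteq a\}$. This set is open, and dense because any $t$ can be extended by a value other than $a(|t|)$; since $a\notin A_D$, we have $x\notin Z(s,D)$. Otherwise $x\notin Z(s)$. (R) Let $r\neq x$. The cones $V_{p_r(k,i)}$ are pairwise disjoint. If $x\in V_{p_r(k,i)}$, then $x\notin G(r;1,i+1,\emptyset)$; if $x$ is in none of them, then $x\notin G(r;1,0,\emptyset)$.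
\end{proof}

\section{Nowhere dense sets}\label{sec:nwd}

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]
Let $N$ be nowhere dense and $D_N=\{t\in T:V_t\cap N=\emptyset\}$. This set is open, and it is dense: $V_t\setminus\overline N$ is a nonempty open subset of $V_t$, so by Lemma~\ref{lem:open}(c) it contains $V_u$ for some $u\supseteq t$. For $r\in R$ let $U_r=U(r;1,0,\{D_N\})$. By (C2), $U_r\setminus\{r\}$ is a union of cones $V_u$ with $u\in D_N$, so $U_r\cap N\subseteq\{r\}$. Hence the points of $N_0=N\cap R$ are isolated in $N$. By Lemma~\ref{lem:open}(b), the sets $\{a\}\cup\bigcup_{r\in Y(a)\cap R}U_r$ and $\{b_s\}\cup\bigcup_{r\in Z(s)\cap R}U_r$ are open; their traces on $N_1=N\setminus R$ are contained in $\{a\}$ and $\{b_s\}$, respectively. So $N_1$ is discrete. Then $N^{(1)}\subseteq N_1$ and $N^{(2)}=\emptyset$.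
\end{proof}

\begin{remark}\label{rem:BC}
The features predicted by Theorems~\ref{thm:B} and~\ref{thm:C} are visible in $X$. If $D\in\mathfrak D$ and $M\cap V_t=\emptyset$ for all $t\in D$, then $M$ is nowhere dense, because every nonempty open set contains a cone $V_u$, and then a cone $V_t$ with $u\subseteq t\in D$. Applied to $D=\{t:|t|>|s|\}$, this shows that $Z(s)$ is nowhere dense; it has height exactly $2$, since $b_s$ is not isolated in it by (B). Applied to $D=\bigcap_nD_{N_n}$, it shows that a countable union of nowhere dense sets $N_n$ is nowhere dense. Finally, $X$ has no isolated points, since no cone is a singleton.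
\end{remark}

\section{Partitions refining open covers}\label{sec:para}

Let $\mathcal O$ be an open cover of $X$. We construct a partition of $X$ into open sets refining $\mathcal O$.

\subsection*{Step 1: the part above a dense open set}
Let $D=\{t\in T:V_t\subseteq O\text{ for some }O\in\mathcal O\}$. It is open. It is dense: given $t$, take $O\in\mathcal O$ with $b_t\in O$ and apply Lemma~\ref{lem:open}(c) to $V_t\cap O$. Let $D_{\min}$ be the set of $t\in D$ that have no proper initial segment in $D$. Distinct members of $D_{\min}$ are incomparable and every member of $D$ extends one of them, so the cones $V_t$, $t\in D_{\min}$, are pairwise disjoint with union $\bigcup_{t\in D}V_t$. A point lies outside this union if and only if no initial segment of its address is in $D$. By openness of $D$ the complement of the union is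
\[
N=(A\setminus A_D)\cup\{b_s:s\notin D\}\cup R_0,\qquad R_0=\{r_{s,a}\in R:s\notin D\}.
\]
Call the points of $N\setminus R_0$ \emph{centers}. It remains to cover $N$ by disjoint open sets whose union $H$ can be removed from each $V_t$, $t\in D_{\min}$, leaving an open set.

\subsection*{Step 2: distributing $R_0$ among the centers}
This is the argument of Lemma~\ref{lem:sep}. For $a\in A\setminus A_D$ choose $O_a\in\mathcal O$ with $a\in O_a$ and $\rho_a<\omega_1$ with $L_a=Y(a,\rho_a)\subseteq O_a$. For $s\in T\setminus D$ choose $O_{b_s}\in\mathcal O$ with $b_s\in O_{b_s}$ and $D_s\in\mathfrak D$ with $L_{b_s}=Z(s,D_s)\subseteq O_{b_s}$; replacing $D_s$ by $D_s\cap D$, we assume $D_s\subseteq D$. For each center $x$ we have $L_x\cap R\subseteq R_0$; for $x=a$ this holds because no $a{\upharpoonright}\gamma$ is in $D$. Since $L_a\subseteq Y(a)$ and $L_{b_s}\subseteq Z(s,D)$, the sets $L_x$ are pairwise disjoint by Lemma~\ref{lem:sep}. For $r\in R_0$ let $O(r)=O_x$ if $r\in L_x$ for a center $x$; if there is no such center, call $r$ \emph{free} and let $O(r)$ be any member of $\mathcal O$ containing $r$.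

\subsection*{Step 3: choosing neighborhoods}
For each $r\in R_0$ choose $n_r,\zeta'_r,F_r$ with $G(r;n_r,\zeta'_r,F_r)\subseteq O(r)$ and, enlarging $F_r$, with $D\in F_r$. A point $r'$ with a long address has to avoid the cones used by points with shorter addresses. To count these cones, let for $t\in T$
\[
\mathcal C(t)=\bigcup\{C_k(p_r(k,i),F_r):r\in R_0,\ k\in\mathbb N,\ i<\kappa,\ p_r(k,i)\subseteq t\}.
\]
By \eqref{eq:countable} and (C1) this is a countable union of sets of size less than $\kappa$, so $|\mathcal C(t)|<\kappa$. Put
\[
\zeta_r=\max\bigl(\zeta'_r,\theta(\mathcal C(\pi(r)))\bigr),\qquad U_r=U(r;n_r,\zeta_r,F_r)\subseteq O(r).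
\]
Call $u$ a \emph{generator} of $r$ if $u\in C_k(p_r(k,i),F_r)$ for some $k\ge n_r$, $i\ge\zeta_r$, so that $U_r$ consists of $r$ and the cones above its generators. Let $u$ be a generator of $r\in R_0$ and $s=\pi(r)$.
\begin{enumerate}
\item[(G1)] $u\in D$, $s\subsetneq u$, and the tag of $u(|s|)$ is at least $\zeta_r$. In particular $V_u\cap N=\emptyset$.
\item[(G2)] If $t\in T$ is comparable with $u$ and $s\subsetneq t$, then $u\in\mathcal C(t)$.
\end{enumerate}
(G1) follows from (C1), (C2) and $D\in F_r$. For (G2), both $t$ and $u$ have length at least $|s|+1$, so $p_r(k,i)=u{\upharpoonright}(|s|+1)=t{\upharpoonright}(|s|+1)\subseteq t$.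

\subsection*{Step 4: the sets $U_r$, $r\in R_0$, are pairwise disjoint}
Let $r=r_{s,a}$ and $r'=r_{s',a'}$ be distinct points of $R_0$. Both lie in $N$, so by (G1) $r\notin U_{r'}$ and $r'\notin U_r$. Suppose that $V_u\cap V_{u'}\neq\emptyset$ for generators $u$ of $r$ and $u'$ of $r'$. Then $u$ and $u'$ are comparable, so $s,s',u,u'$ are initial segments of one node, hence pairwise comparable. If $s=s'$, then $a\ne a'$, while $u(|s|)=u'(|s|)$ has first coordinate $\iota(a)=\iota(a')$, a contradiction. So by symmetry let $s\subsetneq s'$. By (G2), $u\in\mathcal C(s')$, so all tags of $u$ are below $\zeta_{r'}$. On the other hand $u\not\subseteq s'$, because $u\in D$ and $s'\notin D$. Therefore $s'\subsetneq u$, and $u(|s'|)=u'(|s'|)$ has tag at least $\zeta_{r'}$ by (G1), a contradiction.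

\subsection*{Step 5: covering $N$}
For a center $x$ let $P_x=\{x\}\cup\bigcup_{r\in L_x\cap R}U_r$, and for a free $r\in R_0$ let $P_r=U_r$. These \emph{pieces} are open by Lemma~\ref{lem:open}(a),(b), and $P_x\subseteq O_x$, $P_r\subseteq O(r)$. They are pairwise disjoint: each $U_r$ is used in exactly one piece, the $U_r$ are pairwise disjoint, and by (G1) no center lies in any $U_r$. Their union $H$ is $N$ together with the cones above all generators.

\subsection*{Step 6: $V_t\setminus H$ is open for $t\in D_{\min}$}
We have $V_t\cap N=\emptyset$. Let $u$ be a generator of $r=r_{s,a}\in R_0$ with $V_u\cap V_t\ne\emptyset$. Then $u$ and $t$ are comparable members of $D$, so $t\subseteq u$ by minimality of $t$, and $V_u\subseteq V_t$. Both $s$ and $t$ are initial segments of $u$, and $t\not\subseteq s$ because $s\notin D$; so $s\subsetneq t$, and $u\in\mathcal C(t)$ by (G2). Thus $H\cap V_t$ is a union of cones $V_u$ with $u\in\mathcal C(t)$, and it is closed by Lemma~\ref{lem:clopen}. Hence $V_t\setminus H=V_t\setminus(H\cap V_t)$ is open.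

\begin{proof}[Proof of Theorem~\ref{thm:A}(1) and of the Hausdorff property]
The pieces partition $H\supseteq N$, and the nonempty sets $V_t\setminus H$, $t\in D_{\min}$, partition $X\setminus H$. All of these sets are open and contained in members of $\mathcal O$. This is the required partition, and $X$ is paracompact.

If $x\ne y$, then $\{X\setminus\{x\},X\setminus\{y\}\}$ is an open cover by Lemma~\ref{lem:T1}. No member of an open partition refining it contains both $x$ and $y$, so the members containing $x$ and $y$ are disjoint open sets, and $X$ is Hausdorff. If $x\in O\in\tau$, the member containing $x$ of an open partition refining $\{O,X\setminus\{x\}\}$ is a clopen subset of $O$, so $X$ is zero-dimensional.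
\end{proof}

\section{The $G_\delta$-refinement is not normal}\label{sec:nonnormal}

\begin{lemma}\label{lem:Gdelta}
All sets $Z(s)$ and $Y(a)$ are $G_\delta$ subsets of $X$.
\end{lemma}

\begin{proof}
Fix $s\in T$. The sets $W_n=\{b_s\}\cup\bigcup_{a\in[s]}U(r_{s,a};n,0,\emptyset)$, $n\in\mathbb N$, are open by Lemma~\ref{lem:open}(b) and contain $Z(s)$. If $x\in W_n\setminus Z(s)$, then $\pi(x)$ properly extends $s$ and the second coordinate of $\pi(x)(|s|)$ is at least $n$. This cannot hold for all $n$, so $\bigcap_nW_n=Z(s)$.

Fix $a\in A$. Now the addresses $a{\upharpoonright}\gamma$ vary, and one point might lie above reserved successors at several levels. We prevent this by using only successors that leave the branch $a$. Let $\zeta_\gamma$ be the tag of $a(\gamma)$ plus $1$, and let $Q_n=\{a\}\cup\bigcup_{\gamma<\omega_1}U(r_{a\upharpoonright\gamma,a};n,\zeta_\gamma,\emptyset)$, an open set containing $Y(a)$. If $x\in Q_n\setminus Y(a)$, there are $\gamma$, $k\ge n$ and $i\ge\zeta_\gamma$ with $(a{\upharpoonright}\gamma)^\frown(\iota(a),k,i)\subseteq\pi(x)$. Since $i$ exceeds the tag of $a(\gamma)$, the ordinal $\gamma$ is the first place at which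 $\pi(x)$ and $a$ differ; so $\gamma$ depends on $x$ and not on $n$, and the second coordinate of $\pi(x)(\gamma)$ is at least $n$. Again this cannot hold for all $n$, so $\bigcap_nQ_n=Y(a)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(3)]
By \eqref{eq:complements} and Lemma~\ref{lem:Gdelta}, $A$ and $B$ are disjoint closed subsets of $X_\delta$. Since $\sigma$ contains $\tau$ and is closed under countable intersections, $\tau_\delta\subseteq\sigma$. By Lemma~\ref{lem:nosep}, $A$ and $B$ have no disjoint $\tau_\delta$-open neighborhoods, so $X_\delta$ is not normal. It is Hausdorff, being finer than $X$, so by (F2) it is not paracompact. This completes the proof of Theorem~\ref{thm:A}.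
\end{proof}

\begin{remark}\label{rem:sigma}
In fact $\tau_\delta=\sigma$. The topology $\sigma$ has a base consisting of the sets $\{r_{s,a}\}=Z(s)\cap Y(a)$, $Y(a,\rho)=Y(a)\cap V_{a\upharpoonright\rho}$ and $Z(s,D)=Z(s)\cap\bigl(\{b_s\}\cup\bigcup_{a\in[s]\cap A_D}U(r_{s,a};1,0,\emptyset)\bigr)$, and these are $G_\delta$ sets by Lemmas~\ref{lem:open} and~\ref{lem:Gdelta}. So $X_\delta$ is itself scattered of height $2$, although $X$ has no isolated points.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Fig} Robson A. Figueiredo, \emph{$G_\delta$-refinements}, arXiv:1703.10650 (2017).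
\end{thebibliography}
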